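\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Dense open orbits and invariant affine connections\\ that cannot be made locally homogeneous}

\begin{abstract}
A conjecture stated by Dumitrescu and McKay says that a finite dimensional complex Lie algebra which acts holomorphically with a dense open orbit and preserves a holomorphic affine connection also preserves a locally homogeneous one. We disprove it in every dimension $n\ge 3$. The basic examples are homogeneous line bundles $M_m$, $m\in\mathbb Z$, over the affine quadric $SL(2,\mathbb C)/\mathbb C^*$, with $\mathfrak{sl}_2(\mathbb C)$ or $\mathfrak{sl}_2(\mathbb C)\oplus\mathbb C$ acting. The obstruction is local. It comes from playing the symmetry of the weights of $\mathfrak{sl}_2$-modules against the fact that an infinitesimal symmetry of a connection is determined by its $1$-jet. Within the family, the conclusion of the conjecture fails exactly when $|m|\ge 2$.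
\end{abstract}

\section{The question and the answer}

Let $M$ be a complex manifold. A \emph{holomorphic affine connection} on $M$ is a holomorphic connection on the holomorphic tangent bundle $TM$; torsion is allowed. A finite dimensional complex Lie algebra $\mathfrak g$ \emph{acts holomorphically} on $M$ if it is given a Lie algebra homomorphism from $\mathfrak g$ to the holomorphic vector fields on $M$. The action has a \emph{dense open orbit} if there is a connected dense open set $U\subset M$ such that the vector fields coming from $\mathfrak g$ span $T_xM$ at every $x\in U$. It \emph{preserves} a connection $\nabla$ if the Lie derivative of $\nabla$ along each of these fields vanishes; we then also call $\nabla$ \emph{$\mathfrak g$-invariant}. A local holomorphic vector field along which the Lie derivative of $\nabla$ vanishes is called a \emph{Killing field} of $\nabla$. The connection is \emph{locally homogeneous} if, at every $x\in M$, the Killing fields defined near $x$ span $T_xM$.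

Suppose $\mathfrak g$ acts with a dense open orbit $U$ and preserves $\nabla$. Then $\nabla$ is locally homogeneous on $U$. At a point outside $U$ the fields of $\mathfrak g$ may span too little, but $\nabla$ may have further Killing fields there. For instance, the fields $z_1\partial_{z_1},\dots,z_n\partial_{z_n}$ span an abelian Lie algebra acting on $\mathbb C^n$ with dense open orbit $(\mathbb C^*)^n$ and preserving the standard connection. At the origin they all vanish, yet the standard connection is homogeneous there because it also admits the Killing fields $\partial_{z_i}$. If the given $\nabla$ is not locally homogeneous, one may still hope that some other invariant connection is. In this form the question is posed in \cite{DM}.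

\begin{conjecture}[\cite{DM}]
A finite dimensional complex Lie algebra acting holomorphically with a dense open orbit and preserving a holomorphic affine connection always preserves a locally homogeneous holomorphic affine connection.
\end{conjecture}

There is evidence for it. If $\mathfrak g$ is abelian, then $\mathfrak g$ even preserves a flat torsion-free holomorphic affine connection, and the analogue of the conjecture in the real analytic category is proved for surfaces; both facts are quoted in \cite{DM}. Flatness cannot be asked for in general. For a cocompact lattice $\Gamma\subset SL(2,\mathbb C)$, the action of $SL(2,\mathbb C)$ on $SL(2,\mathbb C)/\Gamma$ preserves the connection for which the right-invariant fields are parallel, while $SL(2,\mathbb C)/\Gamma$ carries no flat torsion-free holomorphic affine connection \cite{DM}. This does not contradict the conjecture, because that action is transitive and so the invariant connection is locally homogeneous.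

We show that the conjecture is false. Put $G=SL(2,\mathbb C)$, $a_s=\mathrm{diag}(s,s^{-1})$ and $H=\{a_s: s\in\mathbb C^*\}$. For $m\in\mathbb Z$ let $H$ act on $P=G\times\mathbb C$ freely and properly from the right by
\[
(g,w)\cdot s=(g\,a_s,\;s^{-m}w),\qquad\text{and let}\qquad M_m=P/H=G\times_H\mathbb C_m .
\]
This is a holomorphic line bundle over the affine quadric $Q=G/H$, so $\dim M_m=3$. The group $G\times\mathbb C^*$ acts on it by $(b,c)\cdot[g,w]=[bg,cw]$. Its Lie algebra $\mathfrak{sl}_2\oplus\mathbb CZ$, with $Z$ the generator of the scalings, acts by the fields $X_\xi=-\frac{d}{dt}\big|_{t=0}\exp(t\xi)\cdot$\,; the sign makes $\xi\mapsto X_\xi$ a Lie algebra homomorphism.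

\begin{theorem}\label{thm:main}
Let $|m|\ge 2$ and $\mathfrak g=\mathfrak{sl}_2\oplus\mathbb CZ$. Then $\mathfrak g$ acts on $M_m$ with a dense open orbit and preserves a holomorphic affine connection. However, if $V\subset M_m$ is any open set meeting the zero section, no $\mathfrak g$-invariant holomorphic affine connection on $V$ (with or without torsion) is locally homogeneous. In particular, $\mathfrak g$ preserves no locally homogeneous holomorphic affine connection on $M_m$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] For every $m\in\mathbb Z$, $\mathfrak{sl}_2\oplus\mathbb CZ$ acts on $M_m$ with a dense open orbit, preserving a holomorphic affine connection. It preserves a locally homogeneous one if and only if $|m|\le 1$.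
\item[(2)] For $m\ne0$, $\mathfrak{sl}_2$ alone acts on $M_m$ with a dense open orbit, preserving a holomorphic affine connection. It preserves a locally homogeneous one if and only if $|m|=1$. For $|m|\ge2$ there is none even on an arbitrarily small neighborhood of a point of the zero section.
\item[(3)] The conjecture fails in every dimension $n\ge3$, and it holds in dimension $1$.
\end{enumerate}
\end{theorem}

Complex dimension $2$ is not treated here.

\paragraph{The idea.}
The dense orbit will be the complement of the zero section. We say that a vector field \emph{crosses} the zero section at a point $p$ of it if its value at $p$ is not tangent to the zero section. To be homogeneous at $p$, a connection needs a Killing field that crosses the zero section at $p$. If the connection is invariant, then after sorting by the weight of $Z$ one may take this field to be a translation along the fibers by a local section of $M_m$. Such Killing fields form a \emph{finite dimensional} $\mathfrak{sl}_2$-module, because a Killing field of an affine connection is determined by its $1$-jet at $p$. For $p$ over the base point of $Q=G/H$, the torus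 $H$ fixes $p$, and the $1$-jet at $p$ of a section of $M_m$ has only the $H$-weights $m$, $m-2$, $m+2$. The weight $m$, that of the value at $p$, occurs. The weights of a finite dimensional $\mathfrak{sl}_2$-module are symmetric about $0$, so $-m$ must occur as well, and this is impossible for $|m|\ge2$.

\medskip
Section~\ref{sec:geometry} describes $M_m$ concretely and Section~\ref{sec:connection} constructs invariant connections on it. Section~\ref{sec:killing} recalls the facts on Killing fields. In Section~\ref{sec:proof1} the argument is carried out first by hand for $m=2$ and then for all $|m|\ge2$ and all dimensions $n\ge3$ at once. Section~\ref{sec:sl2} removes the generator $Z$, Section~\ref{sec:existence} constructs locally homogeneous connections for $|m|\le1$, and Section~\ref{sec:summary} collects the results.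

\section{The line bundles $M_m$}\label{sec:geometry}

Let $h=\mathrm{diag}(1,-1)$, $e=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, $f=\begin{pmatrix}0&0\\1&0\end{pmatrix}$ be the standard basis of $\mathfrak{sl}_2$, and let $\epsilon_1,\epsilon_2$ be the standard basis of $\mathbb C^2$. The definition of $M_m$ gives the rule
\begin{equation}\label{eq:rule}
[g\,a_s,\,w]=[g,\,s^mw].
\end{equation}

\paragraph{A geometric picture.}
The map $gH\mapsto(\ell_1,\ell_2)=(\mathbb Cg\epsilon_1,\mathbb Cg\epsilon_2)$ identifies $Q$ with the set of ordered pairs of distinct lines in $\mathbb C^2$. For $m\ge1$, the map $[g,w]\mapsto(\ell_1,\ell_2,\,w\,(g\epsilon_1)^{\otimes m})$ is well defined by \eqref{eq:rule} and identifies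
\begin{equation}\label{eq:lines}
M_m\cong\{(\ell_1,\ell_2,z):\ \ell_1\neq\ell_2,\ z\in\ell_1^{\otimes m}\}.
\end{equation}
Projection to $\ell_1$ makes $Q$ a bundle over $\mathbb P^1$ with fiber $\mathbb C$, so $Q$ is simply connected. Hence, for every $m$, the manifold $M_m$ is simply connected, and it is affine, being an algebraic line bundle over the affine variety $Q$.

\paragraph{Sign of $m$.}
Let $n=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. Since $a_sn=n\,a_s^{-1}$, the map $[g,w]\mapsto[gn,w]$ is a well-defined biholomorphism
\begin{equation}\label{eq:flip}
M_m\longrightarrow M_{-m}.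
\end{equation}
Indeed $(ga_s,s^{-m}w)\mapsto(gn\,a_{s}^{-1},s^{-m}w)$, which is $(gn,w)\cdot s^{-1}$ for the $H$-action defining $M_{-m}$. The map is $G\times\mathbb C^*$-equivariant and takes the zero section to the zero section. So $m$ and $-m$ may be exchanged whenever convenient.

\paragraph{The dense open orbit.}
Let $U\subset M_m$ be the complement of the zero section, the image of $G\times\mathbb C^*\subset P$. It is open, dense and connected. If $m\neq0$ and $w\ne0$, choose $s$ with $s^m=w$; then $[g,w]=[ga_s,1]$ by \eqref{eq:rule}, so $G$ is transitive on $U$. If $m=0$, then $U=Q\times\mathbb C^*$ and $G\times\mathbb C^*$ is transitive on $U$. For a transitive holomorphic action of a connected complex Lie group, the infinitesimal action spans every tangent space. Hence $U$ is a dense open orbit of $\mathfrak{sl}_2$ if $m\ne0$, and of $\mathfrak{sl}_2\oplus\mathbb CZ$ for every $m$.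

\paragraph{A chart at the zero section.}
Let $p=[1,0]$, with $1\in G$ the identity. For $xy\ne1$ put
\[
g(x,y)=\begin{pmatrix}1&\dfrac{x}{1-xy}\\[2mm] y&\dfrac1{1-xy}\end{pmatrix}\in G ,\qquad (x,y,w)\longmapsto[g(x,y),w].
\]
Here $\ell_1$ is spanned by $(1,y)$ and $\ell_2$ by $(x,1)$, so this is a chart of $M_m$ on an open set, with $p$ at the origin. If $b\in G$ maps $(1,y)$ to $s\,(1,y')$ and the line of $(x,1)$ to that of $(x',1)$, then $b\,g(x,y)=g(x',y')a_s$, because both sides have determinant $1$ and the same first column, and their second columns are proportional. Then \eqref{eq:rule} shows that $b$ acts by $(x,y,w)\mapsto(x',y',s^mw)$. Thus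
\begin{align*}
\exp(te):&\quad (x,y,w)\mapsto\bigl(x+t,\ \tfrac{y}{1+ty},\ (1+ty)^mw\bigr),\\
\exp(tf):&\quad (x,y,w)\mapsto\bigl(\tfrac{x}{1+tx},\ y+t,\ w\bigr),\\
\exp(th):&\quad (x,y,w)\mapsto\bigl(e^{2t}x,\ e^{-2t}y,\ e^{mt}w\bigr),
\end{align*}
wherever these are defined, and therefore
\begin{equation}\label{eq:fields}
\begin{aligned}
X_e&=-\partial_x+y^2\partial_y-m\,yw\,\partial_w, & X_f&=x^2\partial_x-\partial_y,\\
X_h&=-2x\partial_x+2y\partial_y-m\,w\,\partial_w, & X_Z&=-w\,\partial_w .
\end{aligned}
\end{equation}
The fields $X_h$ and $X_Z$ vanish at $p$, and every field of $\mathfrak{sl}_2\oplus\mathbb CZ$ is tangent to the zero section $\{w=0\}$.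

\section{Invariant connections}\label{sec:connection}

We describe vector fields on $M_m$ by $H$-equivariant functions on $P$ with values in $\mathbb C^3$. A connection on $M_m$ is then a rule for differentiating such functions. Write
\[
g^{-1}dg=\theta\,h+\omega_+e+\omega_-f,\qquad \eta=dw+m\,w\,\theta,\qquad \sigma=(\omega_+,\omega_-,\eta)^T .
\]
The forms $\theta,\omega_+,\omega_-,\eta$ are a coframe on $P$. Let $R_s$ denote the action of $s\in\mathbb C^*\cong H$, let $\zeta$ be its generator ($s=e^t$), and let $\rho(s)=\mathrm{diag}(s^2,s^{-2},s^m)$. From $(ga_s)^{-1}d(ga_s)=a_s^{-1}(g^{-1}dg)a_s$ and $R_s^*w=s^{-m}w$ we get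
\[
R_s^*\theta=\theta,\qquad R_s^*\sigma=\rho(s)^{-1}\sigma,\qquad \theta(\zeta)=1,\qquad \sigma(\zeta)=0,
\]
the last because $\omega_\pm(\zeta)=0$ and $\eta(\zeta)=-mw+mw=0$. So $\ker\theta$ is an $H$-invariant complement to the tangent spaces of the fibers of $\pi:P\to M_m$. Every vector field $Y$ on an open set $V\subset M_m$ has a unique lift $\hat Y$ to $\pi^{-1}(V)$ with $\theta(\hat Y)=0$, its \emph{horizontal lift}, and $\hat Y$ is $H$-invariant. The function $F_Y=\sigma(\hat Y)$ on $\pi^{-1}(V)$ with values in $\mathbb C^3$ satisfies $R_s^*F_Y=\rho(s)^{-1}F_Y$. Conversely, every holomorphic function $F$ on $\pi^{-1}(V)$ with this equivariance is $F_Y$ for a unique $Y$, since the field $\hat Y$ with $\theta(\hat Y)=0$ and $\sigma(\hat Y)=F$ is $H$-invariant and descends.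

\begin{lemma}\label{lem:B}
Let $B$ be a holomorphic $\mathfrak{gl}_3$-valued $1$-form on $P$ with $B(\zeta)=0$ and $R_s^*B=\rho(s)^{-1}B\rho(s)$.
\begin{enumerate}
\item[(a)] The formula $F_{\nabla_XY}=\hat XF_Y+B(\hat X)F_Y$ defines a holomorphic affine connection $\nabla$ on $M_m$.
\item[(b)] Let $\Phi:P\to P$ be an $H$-equivariant biholomorphism covering $\varphi:M_m\to M_m$, with $\Phi^*\theta=\theta$ and $\Phi^*\sigma=A\sigma$ for a holomorphic function $A:P\to GL_3(\mathbb C)$. If
\begin{equation}\label{eq:inv}
\Phi^*B=A\,B\,A^{-1}-dA\,A^{-1}\qquad\text{on }\ker\theta,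
\end{equation}
then $\varphi$ preserves $\nabla$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\hat X$ is $H$-invariant, $R_s^*$ maps the right-hand side to $\hat X(\rho(s)^{-1}F_Y)+\rho(s)^{-1}B(\hat X)\rho(s)\rho(s)^{-1}F_Y$, which is $\rho(s)^{-1}$ times the right-hand side. So it is $F$ of a vector field. The formula is function-linear in $X$, and the Leibniz rule holds because $F_{uY}=(u\circ\pi)F_Y$ and $\hat X(u\circ\pi)=(Xu)\circ\pi$.

(b) Since $\Phi$ is $H$-equivariant and $\Phi^*\theta=\theta$, the horizontal lift of $\varphi_*Y$ is $\Phi_*\hat Y$, so $F_{\varphi_*Y}\circ\Phi=(\Phi^*\sigma)(\hat Y)=AF_Y$. Hence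
\[
F_{\nabla_{\varphi_*X}\varphi_*Y}\circ\Phi=\hat X(AF_Y)+(\Phi^*B)(\hat X)\,AF_Y ,
\]
and by \eqref{eq:inv} this equals $A\hat XF_Y+A\,B(\hat X)F_Y=AF_{\nabla_XY}=F_{\varphi_*(\nabla_XY)}\circ\Phi$.
\end{proof}

Let $\nabla^{(m)}$ be the connection with $B=0$; it simply differentiates components along horizontal lifts.

\begin{proposition}\label{prop:nabla}
For every $m$, the connection $\nabla^{(m)}$ on $M_m$ is preserved by $G\times\mathbb C^*$, hence by $\mathfrak{sl}_2\oplus\mathbb CZ$.
\end{proposition}

\begin{proof}
Left translations by $G$ preserve $\theta,\omega_\pm,w$, so $A=I$. The map $(g,w)\mapsto(g,cw)$ preserves $\theta$ and $\omega_\pm$ and multiplies $\eta$ by $c$, so $A=\mathrm{diag}(1,1,c)$ is constant. Both maps are $H$-equivariant, and with $B=0$ and $dA=0$ condition \eqref{eq:inv} reads $0=0$.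
\end{proof}

\begin{remark}\label{rem:torsion}
If $\nabla$ is preserved, so is its symmetrization $\nabla_XY-\frac12\tau(X,Y)$, where $\tau$ is the torsion. So there is also an invariant torsion-free connection.

For $m\ne0$ the connection $\nabla^{(m)}$ itself is not locally homogeneous. As $[\hat X,\hat Y]$ is a lift of $[X,Y]$ and $\sigma$ kills $\zeta$, its torsion has components $F_{\tau(X,Y)}=\hat X\sigma(\hat Y)-\hat Y\sigma(\hat X)-\sigma([\hat X,\hat Y])=d\sigma(\hat X,\hat Y)$. By the Maurer--Cartan equation, $d\omega_\pm\equiv0$ modulo $\theta$ and $d\theta=-\omega_+\wedge\omega_-$, so $d\sigma\equiv(0,0,-m\,w\,\omega_+\wedge\omega_-)^T$ modulo $\theta$. Thus $\tau$ vanishes exactly on the zero section. The flow of a Killing field preserves the zero set of $\tau$, so no Killing field can cross the zero section. This alone decides nothing: $\mathfrak g$ preserves other connections, and for $m=\pm1$ one of them is locally homogeneous (Section~\ref{sec:existence}). The task is to exclude all of them when $|m|\ge2$.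
\end{remark}

\section{Killing germs and $\mathfrak{sl}_2$-modules}\label{sec:killing}

Let $\nabla'$ be a holomorphic affine connection near a point $p$ of a complex manifold. Let $\mathfrak k$ be the Lie algebra of germs at $p$ of Killing fields of $\nabla'$ and $\mathfrak k_p=\{X\in\mathfrak k:X(p)=0\}$. For $X\in\mathfrak k_p$ and $v\in T_p$ put $\lambda(X)v=[X,\tilde v](p)$, where $\tilde v$ is any local field with $\tilde v(p)=v$. The choice is irrelevant, because the bracket of two fields vanishing at $p$ vanishes at $p$.

\begin{lemma}\label{lem:killing}
\begin{enumerate}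
\item[(a)] $\lambda:\mathfrak k_p\to\mathfrak{gl}(T_p)$ is an injective Lie algebra homomorphism, and $\dim\mathfrak k<\infty$.
\item[(b)] If the values at $p$ of the Killing germs span $T_p$, there is an exact sequence of $\mathfrak k_p$-modules
\begin{equation}\label{eq:exact}
0\to\mathfrak k_p\to\mathfrak k\to T_p\to0 ,
\end{equation}
where $\mathfrak k_p$ acts on $\mathfrak k$ by $\mathrm{ad}$ and on $T_p$ by $\lambda$, and $\lambda$ embeds the module $\mathfrak k_p$ in $\mathfrak{gl}(T_p)$ with $\lambda(\mathfrak k_p)$ acting by commutators.
\end{enumerate}
\end{lemma}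

\begin{proof}
(a) That $\lambda$ is a homomorphism is the Jacobi identity. Let $X\in\mathfrak k_p$ with $\lambda(X)=0$. For small $t$ the flow $\varphi_t$ of $X$ is defined near $p$ and fixes $p$, and $d\varphi_t(p)=\exp(-t\lambda(X))=\mathrm{id}$. It preserves $\nabla'$, hence maps geodesics to geodesics. Therefore $\varphi_t\circ\exp_p=\exp_p\circ\,d\varphi_t(p)=\exp_p$ near $0\in T_p$, where $\exp_p$ is the holomorphic exponential map of $\nabla'$. As $\exp_p$ is a local biholomorphism at $0$, $\varphi_t=\mathrm{id}$ near $p$ and $X=0$. Finally $\dim\mathfrak k\le\dim\mathfrak{gl}(T_p)+\dim T_p$.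

(b) The map $\mathfrak k\to T_p$ is evaluation at $p$, with kernel $\mathfrak k_p$. It is equivariant because $[X,Y](p)=\lambda(X)Y(p)$ for $X\in\mathfrak k_p$, $Y\in\mathfrak k$. The last claim is that $\lambda$ is an injective homomorphism.
\end{proof}

Part (a) implies that a Killing germ whose $1$-jet at $p$ vanishes is zero. This rigidity of affine connections, valid with or without torsion, is the only property of $\nabla'$ that we use besides invariance.

We also recall the standard facts on a finite dimensional complex $\mathfrak{sl}_2$-module $W$. The element $h$ acts diagonalizably with integer eigenvalues, called \emph{weights}; $W$ is a direct sum of irreducible modules; the irreducible module of dimension $d+1$ has the weights $d,d-2,\dots,-d$, each once. Hence the multiplicities of $j$ and $-j$ in $W$ agree, and for $j\ge0$ the map $f^{\,j}$ is an isomorphism from the weight space of weight $j$ to that of weight $-j$.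

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

It suffices to work at $p=[1,0]$. Indeed $G$ is transitive on the zero section. If $\nabla'$ is an invariant connection near $b\cdot p$ with $b\in G$, then its pull-back by $b$ is a connection near $p$, again invariant because $b_*X_\xi=X_{\mathrm{Ad}(b)\xi}$, and it is locally homogeneous if $\nabla'$ is. This reduction works for $\mathfrak{sl}_2\oplus\mathbb CZ$ and for $\mathfrak{sl}_2$ alone.

\subsection{The case $m=2$ by hand}

Let $\nabla'$ be a $\mathfrak g$-invariant connection near $p\in M_2$. If it were locally homogeneous, it would have a Killing germ $K$ at $p$ whose value at $p$ has a nonzero $\partial_w$-component. We show that there is no such $K$. We use the chart of Section~\ref{sec:geometry}. By invariance the germs of the fields \eqref{eq:fields} lie in $\mathfrak k$, which is finite dimensional.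

\emph{Sorting by $Z$.} Bracketing with $X_Z=-w\partial_w$ multiplies $x^iy^jw^l\partial_x$ and $x^iy^jw^l\partial_y$ by $-l$, and $x^iy^jw^l\partial_w$ by $1-l$. Sort the terms of the power series of $K$ by these eigenvalues into components $K_c$. Since $\mathfrak k$ is finite dimensional and stable under $\mathrm{ad}\,X_Z$, some nonzero polynomial in $\mathrm{ad}\,X_Z$ kills $K$. So $K_c\neq0$ for only finitely many $c$, and by interpolation each $K_c$ is a polynomial in $\mathrm{ad}\,X_Z$ applied to $K$. Hence $K_c\in\mathfrak k$. The eigenvalue $1$ occurs only for $l=0$ and $\partial_w$, so $K_1$ has the form $q(x,y)\partial_w$ with $q(0,0)\neq0$: it is a translation along the fibers by a local section of the line bundle.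

\emph{Sorting by $h$.} We have $[X_h,x^iy^j\partial_w]=(m-2i+2j)\,x^iy^j\partial_w$ with $m=2$. By the same argument we may keep only the terms of weight $2$, those with $i=j$. After rescaling, $\mathfrak k$ contains $K_0'=q_0(xy)\partial_w$ with $q_0(0)=1$.

\emph{Lowering twice.} The germ $(\mathrm{ad}\,X_f)^2K_0'\in\mathfrak k$ has $Z$-weight $1$, because $Z$ commutes with $f$, and $h$-weight $-2$. So it contains only monomials $x^iy^j\partial_w$ with $i-j=2$; it is $x^2q_1(xy)\partial_w$. Its $1$-jet at $p$ vanishes, and Lemma~\ref{lem:killing}(a) forces it to be zero. But $\mathfrak k$ is a finite dimensional $\mathfrak{sl}_2$-module under $\xi\mapsto\mathrm{ad}\,X_\xi$, so $f^2$ is injective on weight $2$. This is a contradiction.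

\begin{remark}
There are many vector fields crossing the zero section. Rigidity is what excludes them. For $m\ge1$ and $v\in\mathbb C^2$, projecting $v^{\otimes m}$ to $\ell_1^{\otimes m}$ along $\ell_2$ gives a section of $M_m$ in the description \eqref{eq:lines}. In the chart it is the function $(v_1-xv_2)^m(1-xy)^{-m}$, so these sections span the same space as the functions $q_i=x^i(1-xy)^{-m}$, $0\le i\le m$. By \eqref{eq:fields},
\[
[X_f,q_i\partial_w]=(i-m)\,q_{i+1}\partial_w,\qquad [X_e,q_i\partial_w]=-i\,q_{i-1}\partial_w .
\]
So the $q_i\partial_w$ span an irreducible module of dimension $m+1$, and together with $\mathfrak g$ they form a finite dimensional Lie algebra which spans $T_pM_m$. But $q_m\partial_w$ vanishes to order $m$ at $p$. For $m\ge2$ it preserves no connection near $p$; for $m=1$ this obstruction disappears.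
\end{remark}

\subsection{The general case, in all dimensions}

The same argument works for all $|m|\ge2$ and is insensitive to additional flat factors. Instead of following one field, we compare the weights of the module of all translations along the fibers. For $k\ge0$ let $N=M_m\times\mathbb C^k$ with coordinates $t_1,\dots,t_k$ on $\mathbb C^k$, and
\[
\mathfrak g_k=\mathfrak{sl}_2\oplus\mathbb CZ\oplus\bigoplus_{i=1}^k\mathbb CZ_i ,\qquad X_{Z_i}=-t_i\,\partial_{t_i},
\]
with $\mathfrak{sl}_2\oplus\mathbb CZ$ acting on the first factor. Let $o=(p,0)$.

\begin{proposition}\label{prop:noninv}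
If $|m|\ge2$ and $k\ge0$, no $\mathfrak g_k$-invariant holomorphic affine connection on any open neighborhood of $o\in N$ is locally homogeneous.
\end{proposition}

\begin{proof}
Suppose $\nabla'$ is one, and let $\mathfrak k$ and $\mathfrak k_o$ be as in Section~\ref{sec:killing}, at the point $o$. The germs of the fields $X_\xi$ lie in $\mathfrak k$, so $\mathfrak k$ is a finite dimensional $\mathfrak g_k$-module under $\mathrm{ad}$. The elements $h,Z,Z_1,\dots,Z_k$ commute and their fields vanish at $o$, so they act on the whole sequence \eqref{eq:exact}. From \eqref{eq:fields} (recall $[-w\partial_w,\partial_w]=\partial_w$), their weights on the basis of $T_oN$ are as follows.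
\[
\begin{array}{c|cccc}
 & \partial_x & \partial_y & \partial_w & \partial_{t_i}\\ \hline
h & 2 & -2 & m & 0\\
(Z,Z_1,\dots,Z_k) & 0 & 0 & \varepsilon_0 & \varepsilon_i
\end{array}
\]
Here $\varepsilon_0,\dots,\varepsilon_k$ is the standard basis of $\mathbb Z^{k+1}$. Let $W\subset\mathfrak k$ be the joint generalized eigenspace of $Z,Z_1,\dots,Z_k$ for the weight $\varepsilon_0$. These elements are central in $\mathfrak g_k$, so $W$ is an $\mathfrak{sl}_2$-submodule. Passing to joint generalized eigenspaces is exact, so by \eqref{eq:exact} the $h$-weights of $W$ are those of the $\varepsilon_0$-parts of $T_oN$ and of $\mathfrak k_o\subset\mathfrak{gl}(T_oN)$.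
\begin{itemize}
\item The $\varepsilon_0$-part of $T_oN$ is $\mathbb C\partial_w$, with $h$-weight $m$. Local homogeneity enters here: evaluation is onto, so $m$ does occur in $W$.
\item The weights of $\mathfrak{gl}(T_oN)$ are differences of weights of $T_oN$. Among $0,\varepsilon_0,\dots,\varepsilon_k$ the only difference equal to $\varepsilon_0$ is $\varepsilon_0-0$. So the $\varepsilon_0$-part of $\mathfrak{gl}(T_oN)$ is $\mathrm{Hom}(\langle\partial_x,\partial_y\rangle,\langle\partial_w\rangle)$, with $h$-weights $m-2$ and $m+2$.
\end{itemize}
Thus $m$ is a weight of the $\mathfrak{sl}_2$-module $W$ and all its weights lie in $\{m-2,m,m+2\}$. By symmetry $-m\in\{m-2,m,m+2\}$, that is, $m\in\{1,0,-1\}$. This contradicts $|m|\ge2$.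
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The dense open orbit was found in Section~\ref{sec:geometry}, the invariant connection is $\nabla^{(m)}$ of Proposition~\ref{prop:nabla}, and nonexistence is Proposition~\ref{prop:noninv} with $k=0$, after moving a point of $V$ on the zero section to $p$.
\end{proof}

\begin{remark}
The proof uses only that the Killing germs span the tangent space at the single point $o$. For $k=0$, $X_e$ and $X_f$ already span the tangent space of the zero section at $p$. So for $|m|\ge2$ no Killing germ at $p$ of any $\mathfrak g$-invariant connection crosses the zero section at $p$.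
\end{remark}

\section{Nonexistence for $\mathfrak{sl}_2$ alone}\label{sec:sl2}

Without $Z$ one cannot isolate the fields that translate along the fibers, and the weights of all of $\mathfrak k$ have to be counted. By \eqref{eq:flip} we may take $m\ge2$. The symmetry of weights still suffices, except for $m=4$. There the endomorphism of $T_p$ that takes $\partial_x$ to $\partial_y$ and kills $\partial_y,\partial_w$ has weight $-4=-m$ and could balance the weight $m$ of $\partial_w$, so the Lie algebra structure of $\lambda(\mathfrak k_p)$ has to be used as well.

\begin{proposition}\label{prop:sl2}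
Let $|m|\ge2$. No $\mathfrak{sl}_2$-invariant holomorphic affine connection on a neighborhood of a point of the zero section of $M_m$ is locally homogeneous.
\end{proposition}

\begin{proof}
By the biholomorphism \eqref{eq:flip} we may assume $m\ge2$, and by the reduction opening Section~\ref{sec:proof1} we may work at $p$. Suppose $\nabla'$ is such a connection. Then $\mathfrak k$ is a finite dimensional $\mathfrak{sl}_2$-module; let $\mu(j)$ be the multiplicity of the weight $j$, so $\mu(j)=\mu(-j)$. As $X_h\in\mathfrak k_p$, the sequence \eqref{eq:exact} shows that $\mu(j)$ is the sum of the multiplicities of $j$ in $T_p$ and in $\lambda(\mathfrak k_p)$. Number the basis $\partial_x,\partial_y,\partial_w$ of $T_p$, of weights $2,-2,m$, by $1,2,3$, and let $E_{ij}\in\mathfrak{gl}(T_p)$ be the matrix unit taking the $j$-th basis vector to the $i$-th. The weights of $\mathfrak{gl}(T_p)$ are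
\[
\begin{array}{c|ccccccc}
 & E_{ii} & E_{12} & E_{21} & E_{31} & E_{13} & E_{32} & E_{23}\\ \hline
\text{weight} & 0 & 4 & -4 & m-2 & 2-m & m+2 & -m-2
\end{array}
\]

\emph{Case $m=2$.} The weights of $\mathfrak{gl}(T_p)$ are $0,\pm4$, and those of $T_p$ are $2,-2,2$. So $\mu(2)=2$ and $\mu(-2)=1$, a contradiction.

\emph{Case $m\ge3$, $m\neq4$.} Here $\mu(m)\ge1$ because $m$ is a weight of $T_p$. On the other hand $-m$ differs from $\pm2$, $m$, $0$ and $\pm4$, and also from $\pm(m-2)$ and $\pm(m+2)$, since $-m=m-2$ and $-m=m+2$ would give $m=1$ and $m=-1$, and the other two equalities are impossible. So $\mu(-m)=0$, a contradiction.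

\emph{Case $m=4$.} Now $E_{31},E_{13},E_{12},E_{21},E_{32},E_{23}$ have the weights $2,-2,4,-4,6,-6$, each of multiplicity one in $\mathfrak{gl}(T_p)$. Since $\lambda(\mathfrak k_p)$ is a sum of weight spaces, for each of these six units either it lies in $\lambda(\mathfrak k_p)$ or its weight does not occur there.
\begin{enumerate}
\item The weight $4$ occurs once in $T_p$ and $-4$ does not. So $\mu(4)\ge1$ and $\mu(-4)\le1$, and equality of the two gives $E_{21}\in\lambda(\mathfrak k_p)$ and $E_{12}\notin\lambda(\mathfrak k_p)$.
\item The image of $\mathfrak{sl}_2$ in $\mathfrak k$ is an irreducible submodule with weights $2,0,-2$; it is not zero since $X_h\neq0$. As $4$ is a weight, $\mathfrak k$ also contains an irreducible submodule of even highest weight at least $4$, which has the weights $\pm2$ as well. The two submodules are irreducible and not isomorphic, so their sum is direct and $\mu(\pm2)\ge2$. In $T_p$ the weights $2$ and $-2$ occur once each, so $E_{31},E_{13}\in\lambda(\mathfrak k_p)$.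
\item Hence $E_{23}=[E_{21},E_{13}]\in\lambda(\mathfrak k_p)$, so $\mu(6)=\mu(-6)\geq 1$. As $6$ is not a weight of $T_p$, $E_{32}\in\lambda(\mathfrak k_p)$.
\item Hence $E_{12}=[E_{13},E_{32}]\in\lambda(\mathfrak k_p)$, contradicting step 1.\qedhere
\end{enumerate}
\end{proof}

\section{Locally homogeneous connections for $|m|\le1$}\label{sec:existence}

\begin{proposition}\label{prop:exist}
If $|m|\le1$, there is a $G\times\mathbb C^*$-invariant, locally homogeneous holomorphic affine connection on $M_m$.
\end{proposition}

\begin{proof}
\emph{The case $m=0$.} The maps $(g,w)\mapsto(g,w+c)$ of $P$ commute with the $H$-action and preserve $\theta$ and $\sigma$, because $\eta=dw$. By Lemma~\ref{lem:B}(b) with $A=I$ and $B=0$ they preserve $\nabla^{(0)}$. Together with $G$ they act transitively on $M_0=Q\times\mathbb C$, so $\nabla^{(0)}$ is locally homogeneous. It is $G\times\mathbb C^*$-invariant by Proposition~\ref{prop:nabla}.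

\emph{The case $m=1$; the missing symmetries.} In the description \eqref{eq:lines}, a point of $M_1$ is a triple $(\ell_1,\ell_2,z)$ with $z\in\ell_1$. Each $v\in\mathbb C^2$ acts on it by adding to $z$ the projection of $v$ to $\ell_1$ along $\ell_2$. (Equivalently, a point of $M_1$ is an affine line $\Lambda=z+\ell_2$ in $\mathbb C^2$ together with a direction $\ell_1$ transverse to it, and $v$ translates $\Lambda$.) On $P$, with $u=(u_1,u_2)^T=g^{-1}v$, that is, $v=u_1\,g\epsilon_1+u_2\,g\epsilon_2$, this is
\[
T_v(g,w)=(g,\,w+u_1),
\]
with inverse $T_{-v}$. It commutes with the $H$-action since $(ga_s)^{-1}v$ has first coordinate $s^{-1}u_1$. We look for a form $B$ for which Lemma~\ref{lem:B} makes all $T_v$ symmetries. From $du=-(g^{-1}dg)u$,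
\[
du_1=-\theta u_1-\omega_+u_2,\qquad du_2=\theta u_2-\omega_-u_1 .
\]
So $T_v$ preserves $\theta$ and $\omega_\pm$, while $T_v^*\eta=\eta+du_1+u_1\theta=\eta-u_2\,\omega_+$. Thus
\[
T_v^*\sigma=A\sigma,\qquad A=I-u_2E_{31} .
\]

\emph{The correction.} Since $E_{31}^2=0$, on $\ker\theta$ we have $-dA\,A^{-1}=du_2\,E_{31}=-u_1\omega_-E_{31}$. For $v\neq0$ this is not identically zero, so \eqref{eq:inv} fails for $B=0$, in accordance with Remark~\ref{rem:torsion}. For a form $B$ proportional to $E_{31}$ we have $ABA^{-1}=B$, and the condition becomes $T_v^*B=B-u_1\omega_-E_{31}$ on $\ker\theta$. The function $w$ satisfies $T_v^*w=w+u_1$. This suggests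
\[
B=-w\,\omega_-\,E_{31},
\]
and then indeed $T_v^*B=-(w+u_1)\omega_-E_{31}=B-u_1\omega_-E_{31}$, so \eqref{eq:inv} holds for $T_v$.

\emph{Remaining conditions.} Clearly $B(\zeta)=0$. Moreover $R_s^*(w\,\omega_-)=s^{-1}s^{2}\,w\,\omega_-=s\,w\,\omega_-$ and $\rho(s)^{-1}E_{31}\rho(s)=s^{-1}s^2E_{31}=sE_{31}$, so $R_s^*B=\rho(s)^{-1}B\rho(s)$, and Lemma~\ref{lem:B}(a) gives a connection on $M_1$. Left translations by $G$ preserve $w$ and $\omega_-$, hence $B$, with $A=I$. For $(g,w)\mapsto(g,cw)$ we have $A=\mathrm{diag}(1,1,c)$, and both the pull-back of $B$ and $ABA^{-1}$ equal $cB$. So \eqref{eq:inv} holds in these cases too, and the connection is preserved by $G\times\mathbb C^*$ and by all $T_v$.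

\emph{Local homogeneity.} Fix a point $[g,w]$ and put $v=g\epsilon_1$. The value at $[g,w]$ of the field generating $t\mapsto T_{tv}$ is the nonzero vertical vector $\partial_w$, because $u_1=1$ at $g$. The fields of $\mathfrak{sl}_2$ project onto $TQ$. So the Killing fields span every tangent space.

\emph{The case $m=-1$} follows by the equivariant biholomorphism \eqref{eq:flip}.
\end{proof}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:summary}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) and (2). The dense open orbits were found in Section~\ref{sec:geometry}, and $\nabla^{(m)}$ is preserved by Proposition~\ref{prop:nabla}. For $|m|\le1$ Proposition~\ref{prop:exist} gives a locally homogeneous connection invariant under $\mathfrak{sl}_2\oplus\mathbb CZ$, a fortiori under $\mathfrak{sl}_2$. For $|m|\ge2$, Proposition~\ref{prop:sl2} excludes one invariant under $\mathfrak{sl}_2$ near any point of the zero section, a fortiori one invariant under $\mathfrak{sl}_2\oplus\mathbb CZ$.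

(3) Let $n\ge3$, $k=n-3$, $|m|\ge2$, and let $\mathfrak g_k$ act on $N=M_m\times\mathbb C^k$ as in Section~\ref{sec:proof1}. The set $U\times(\mathbb C^*)^k$ is open, dense and connected, and $G\times\mathbb C^*\times(\mathbb C^*)^k$ is transitive on it, so it is a dense open orbit of $\mathfrak g_k$. The product of $\nabla^{(m)}$ and the standard connection of $\mathbb C^k$ is $\mathfrak g_k$-invariant, since linear maps preserve the standard connection. By Proposition~\ref{prop:noninv} no $\mathfrak g_k$-invariant connection on $N$ is locally homogeneous. So the conjecture fails in dimension $n$.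

In dimension $1$, torsion and curvature are sections of bundles with a factor $\Lambda^2T^*M=0$. Every holomorphic affine connection is therefore flat and torsion-free, so it is locally isomorphic to the standard connection of $\mathbb C$, and it is locally homogeneous. The conjecture holds there, with the given connection itself.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DM} Sorin Dumitrescu and Benjamin McKay, \emph{Affine connections on complex manifolds of algebraic dimension zero}, arXiv:1508.00373 (2015).
\end{thebibliography}

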